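# A closed subset of $\mathbb Z^\omega$ with packing index $\aleph_1$

## Packings by $\sigma$-compact sets

A Polish group is a topological group whose topology is separable and completely metrizable. We ask how many pairwise disjoint translates of a given set fit into such a group.

**Definition 1 (packing index).** Let $G$ be a Polish group and $\emptyset\ne A\subset G$. An *$A$-packing* is a set $S\subset G$ with $xA\cap yA=\emptyset$ for all distinct $x,y\in S$. The *packing index* of $A$ is
$$\mathrm{ind}_P(A)=\sup\{|S| : S\text{ is an }A\text{-packing}\}.$$

Translates can be replaced by differences. We have $xA\cap yA\neq\emptyset$ iff $xa=yb$ for some $a,b\in A$, iff $y^{-1}x=ba^{-1}$ for some $a,b\in A$. So $xA\cap yA\ne\emptyset$ iff $y^{-1}x\in AA^{-1}$. In an abelian group, written additively, this says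
$$S\text{ is an }A\text{-packing}\iff s-t\notin A-A\ \text{ for all distinct } s,t\in S. \tag{1}$$

Some cases by hand:

- $G=\mathbb Z$, $A=\{0,1\}$. Here $A-A=\{-1,0,1\}$, packings are the sets of integers with gaps at least $2$, and $\mathrm{ind}_P(A)=\aleph_0$.
- $G=\mathbb Z/7$, $A=\{0,1,3\}$. The differences are $0$ and $\pm1,\pm2,\pm3$, that is, everything. So $\mathrm{ind}_P(A)=1$.
- $G=\mathbb R$. For $A=[0,1]$ the points of a packing have mutual distances greater than $1$, and $2\mathbb Z$ is a packing, so the index is $\aleph_0$. For $A=\{0\}$ it is $\mathfrak c$.

Nothing strictly between $\aleph_0$ and $\mathfrak c$ appears here, and we first prove that nothing can as long as $A$ is $\sigma$-compact.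

**Definition 2 (graphs and cliques).** A *graph* on a set $M$ is a symmetric irreflexive relation $R\subset M\times M$. A *clique* is a set $C\subset M$ with $xRy$ for all distinct $x,y\in C$; singletons are cliques. The *clique number* is the supremum of the cardinalities of cliques. The *packing graph* of $A\subset G$ is the graph on $G$ given by
$$x\,R_A\,y\iff x\ne y\ \text{ and }\ x^{-1}y\notin AA^{-1}. \tag{2}$$

Since $AA^{-1}$ is closed under inverses, $R_A$ is symmetric, and the cliques of $R_A$ are exactly the $A$-packings. For $A=\{0,1\}\subset\mathbb Z$, two integers are joined iff they differ by at least $2$.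

**Proposition 1.** Let $M$ be a Polish space and $R$ a graph on $M$ that is a $G_\delta$ subset of $M\times M$. If $R$ has an uncountable clique, then it has a clique of size $\mathfrak c$.

*Proof.* Write $R=\bigcap_n O_n$ with $O_n\subset M\times M$ open and decreasing, and fix a complete metric on $M$. Let $S$ be an uncountable clique.

**Step 1 (make the clique crowded).** We want every neighborhood of every point of the clique to contain infinitely many other points of it. Remove from $S$ all points lying in some basic open set $N$ with $N\cap S$ countable. There are countably many basic open sets, so we removed countably many points. The remaining clique $S'$ is non-empty, and every open set that meets $S'$ contains uncountably many points of $S'$.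

**Step 2 (a Cantor scheme).** We build approximations to $\mathfrak c$ many points. We construct open sets $U_\sigma$ ($\sigma\in2^{<\omega}$) meeting $S'$, such that for $n\geq 1$ and $\sigma\in 2^n$ the diameter of $U_\sigma$ is at most $2^{-n}$ and the closure of $U_\sigma$ is contained in $U_{\sigma\restriction(n-1)}$, and such that
$$U_\sigma\times U_\tau\subset O_n\quad\text{for distinct }\sigma,\tau\in2^n .$$
Start with $U_\emptyset=M$. Given level $n$, choose points $x_{\sigma i}\in S'\cap U_\sigma$ ($\sigma\in2^n$, $i<2$), all $2^{n+1}$ of them distinct; this is possible since each $S'\cap U_\sigma$ is infinite. As $S'$ is a clique, every ordered pair of distinct chosen points lies in $R\subset O_{n+1}$. Since $O_{n+1}$ is open, sufficiently small open balls around the chosen points serve as the sets $U_{\sigma i}$.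

**Step 3 (pass to the limit).** For $a\in2^\omega$ let $x_a$ be the unique point of $\bigcap_nU_{a\restriction n}$. If $a\neq b$, then $(x_a,x_b)\in U_{a\restriction n}\times U_{b\restriction n}\subset O_n$ for all large $n$. The $O_n$ decrease, so $(x_a,x_b)\in\bigcap_nO_n=R$. In particular $x_a\neq x_b$. So $\{x_a:a\in2^\omega\}$ is a clique of size $\mathfrak c$. $\square$

**Corollary 2.** If $A$ is a non-empty $\sigma$-compact subset of a Polish group $G$, then $\mathrm{ind}_P(A)\in\mathbb N\cup\{\aleph_0,\mathfrak c\}$.

*Proof.* The set $AA^{-1}$ is the image of the $\sigma$-compact space $A\times A$ under the continuous map $(a,b)\mapsto ab^{-1}$. So it is $\sigma$-compact, hence $F_\sigma$. Its complement is $G_\delta$, so $R_A$ is $G_\delta$. If there is an uncountable packing, then by Proposition 1 there is one of size $\mathfrak c=\max$ possible, because $|G|\le\mathfrak c$. Otherwise all packings are countable and the supremum is at most $\aleph_0$. $\square$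

## Closed sets in general: the packing graph is only coanalytic

What changes if $A$ is merely closed, or Borel? We recall the facts from descriptive set theory that we need. A subset of a Polish space is *analytic* if it is a continuous image of a Polish space (or is empty), and *coanalytic* if its complement is analytic.

1. A subset of a Polish space $Z$ is analytic iff it is the projection of a closed subset of $Z\times\omega^\omega$.
2. Analytic sets are closed under countable unions and intersections, Borel images and Borel preimages. Hence coanalytic sets are closed under countable unions and intersections and Borel preimages. Borel sets are analytic and coanalytic.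
3. (Lusin–Souslin) An injective Borel map between Polish spaces sends Borel sets to Borel sets, so it has a Borel image and a Borel inverse on it.
4. A subspace of a Polish space that is itself Polish is $G_\delta$.

If $A$ is analytic, for instance closed, then $AA^{-1}$ is a continuous image of $A\times A$, hence analytic. So by (2) the packing graph $R_A$ is coanalytic, and in general no more is clear. The proof of Proposition 1 then stops at a precise place: in Step 2 we used that a pair $(x_\sigma,x_\tau)\in R$ has a neighborhood inside $O_{n+1}$, and in Step 3 that membership in all these open sets puts the limit pair back into $R$. A graph that is not $G_\delta$ offers no such open sets.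

So the question, from Banakh, Lyaskovska and Repovš, "Packing index of subsets in Polish groups", arXiv:0804.1333 (2008), is this. *Is there a Polish group $G$ and a Borel set $A\subset G$ with $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$?* Under CH the answer is trivially no, so the task is to decide whether existence is consistent (necessarily with $\neg$CH), or whether ZFC refutes it.

**Theorem A (ZFC).** There is a closed set $A\subset\mathbb Z^\omega$ which has an $A$-packing of size $\aleph_1$ but none of size $\ge\aleph_2$. Thus $\mathrm{ind}_P(A)=\aleph_1$, and $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$ whenever CH fails.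

Hence ZFC proves that a Borel set with $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$ exists in some Polish group if and only if CH fails. Since ZFC $+\neg$CH is consistent relative to ZFC (Cohen), existence is consistent; it even holds in every model of ZFC $+\neg$CH.

**Theorem B (ZFC).** For every cardinal $\kappa$ the following are equivalent:

1. $\kappa=\mathrm{ind}_P(A)$ for some non-empty analytic (equivalently, Borel) subset $A$ of some Polish group;
2. $\kappa$ is the clique number of a coanalytic graph on $2^\omega$;
3. $\kappa=\mathrm{ind}_P(A)$ for some non-empty closed $A\subset\mathbb Z^\omega$;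
4. $\kappa=\mathrm{ind}_P(A)$ for some non-empty $G_\delta$-set $A$ in the compact group $(\mathbb Z/7)^\omega$.

Moreover, for every coanalytic graph $R$ on $2^\omega$ the sets $A$ in (3) and (4) can be chosen so that for every cardinal $\lambda\ge1$ an $A$-packing of size $\lambda$ exists iff $R$ has a clique of size $\lambda$.

When CH fails, Corollary 2 shows that the descriptive classes are sharp. In (4) one cannot replace $G_\delta$ by $F_\sigma$, because an $F_\sigma$ set in a compact group is $\sigma$-compact and so never has index $\aleph_1$. In (3) one cannot replace $\mathbb Z^\omega$ by a $\sigma$-compact group, because closed subsets of such a group are $\sigma$-compact.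

The plan for Theorem A has three parts: a coanalytic graph on $2^\omega$ with clique number $\aleph_1$; a way to put its vertices in a group so that adjacency depends on the difference only and no new cliques arise; and a closed set whose difference set omits exactly the prescribed differences.

## An $F_\sigma$ graph on $2^\omega$ with cliques of size $\aleph_1$ and no larger ones

The bound on cliques comes from a counting argument: orient the edges so that each vertex receives few arrows.

**Lemma 3.** Let $\kappa$ be an infinite cardinal, $S$ a set, and $\to$ a relation on $S$ such that $|\{x\in S:x\to y\}|\le\kappa$ for each $y\in S$, and for all distinct $x,y\in S$ we have $x\to y$ or $y\to x$. Then $|S|\le\kappa^+$.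

*Proof.* Suppose $|S|\ge\kappa^{++}$ and take $T\subset S$ with $|T|=\kappa^+$. The set $T\cup\bigcup_{t\in T}\{x\in S:x\to t\}$ has size at most $\kappa^+\cdot\kappa=\kappa^+$, so some $y\in S$ lies outside it. For each $t\in T$ we have $y\neq t$ and $y\not\to t$, hence $t\to y$. So $\kappa^+$ many $x$ satisfy $x\to y$, a contradiction. $\square$

The bound is attained: on $S=\omega_1$ let $x\to y$ mean $x<y$. Each $y<\omega_1$ has countably many predecessors, and $|S|=\aleph_1$. We now make one simply definable relation on $2^\omega$ that contains such a configuration.

Fix a homeomorphism $2^\omega\to(2^\omega)^\omega$, $y\mapsto((y)_n)_{n<\omega}$, so a point $y$ codes a sequence of points. Put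
$$x\to y\iff x=(y)_n\text{ for some }n,\qquad xRy\iff x\neq y\text{ and }(x\to y\text{ or }y\to x). \tag{3}$$
For example, if $(y)_n=x$ for all $n$, then $x$ is the only point with $x\to y$.

**Proposition 4.** $R$ is an $F_\sigma$ graph on $2^\omega$. It has a clique of size $\aleph_1$ and none of size $\geq\aleph_2$.

*Proof.* **Step 1 (complexity).** For each $n$ the set $\{(x,y):x=(y)_n\}$ is closed, so $\to$ and its reverse are $F_\sigma$. Removing the diagonal means intersecting with an open set, which is $F_\sigma$ in a metrizable space. So $R$ is $F_\sigma$, in particular coanalytic, and it is clearly symmetric and irreflexive.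

**Step 2 (a clique of size $\aleph_1$).** We imitate $\omega_1$. By recursion on $\alpha<\omega_1$ choose $x_\alpha\in 2^\omega\setminus\{x_\beta:\beta<\alpha\}$ such that
$$\{x_\beta:\beta<\alpha\}\subset\{(x_\alpha)_n:n<\omega\}.$$
This is possible: let the coordinates $(x_\alpha)_n$, $n\ge1$, enumerate the countable set $\{x_\beta:\beta<\alpha\}$ (arbitrarily if $\alpha=0$), and leave $(x_\alpha)_0$ free. There are $\mathfrak c$ candidates and only countably many forbidden points. Then $x_\beta\to x_\alpha$ for $\beta<\alpha$, so $\{x_\alpha:\alpha<\omega_1\}$ is a clique of size $\aleph_1$.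

**Step 3 (no larger clique).** For each $y$ only countably many $x$ satisfy $x\to y$. On a clique, any two distinct points are related by $\to$ in one direction. Lemma 3 with $\kappa=\aleph_0$ gives size at most $\aleph_1$. $\square$

If CH fails, this graph has an uncountable clique but none of size $\mathfrak c$. So Proposition 1 already fails for $F_\sigma$ graphs, and no refinement of the Cantor scheme could have saved it.

## Independent vertices and the spurious cliques they avoid

The packing graph of a set in a group depends on differences only, while the graph (3) has no such invariance. We need a set $E$ of differences in some group such that sets with all differences in $E$ have the same sizes as cliques of $R$.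

The first attempt is to regard $2^\omega$ as the group $(\mathbb Z/2)^\omega$ and take $E=\{x-y:xRy\}$. It fails because differences of unrelated edges interact. Take distinct non-zero $d_1,d_2$ and three pairwise disjoint edges $\{0,d_1\}$, $\{v,v+d_2\}$, $\{w,w+d_1+d_2\}$, with $v$, $w$ chosen to make the six points distinct. The graph with just these edges has clique number $2$. But $\{0,d_1,d_2\}$ has differences $d_1,d_2,d_1+d_2$, all in $E$.

So the vertices should be independent. Even then small characteristic is dangerous. Suppose vertices $a,b,c$ are replaced by independent elements $k_a,k_b,k_c$.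

- In characteristic $2$, a triangle $a,b,c$ with no further edges gives $\{0,\,k_a+k_b,\,k_b+k_c,\,k_a+k_c\}$, a set of size $4$ with all differences in $E$.
- In characteristic $3$, a single edge $a,b$ gives $\{0,\,k_a-k_b,\,k_b-k_a\}$, since $2k_a-2k_b=k_b-k_a$. This has size $3$.

In characteristic $0$ or $7$ this does not happen. Let $m\in\{0,7\}$, with $\mathbb Z/0:=\mathbb Z$, and let
$$Y=(\mathbb Z/m)^{2^{<\omega}}\cong(\mathbb Z/m)^\omega$$
with the product of discrete topologies. For $x\in2^\omega$ let $k_x\in Y$ be the indicator of the branch $x$ of the binary tree: $k_x(\sigma)=1$ if $\sigma\subset x$, and $k_x(\sigma)=0$ otherwise. The map $x\mapsto k_x$ is continuous, because $\{x:\sigma\subset x\}$ is clopen for each $\sigma$.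

**Lemma 5.** If $x_1,\dots,x_l\in2^\omega$ are distinct, $n_i\in\mathbb Z$ and $\sum_i n_ik_{x_i}=0$ in $Y$, then each $n_i=0$ in $\mathbb Z/m$. Consequently:
$$\text{if } r\le3 \text{ and } \sum_{i=1}^rk_{x_i}=\sum_{i=1}^rk_{y_i},\text{ then the multisets }\{x_1,\dots,x_r\},\{y_1,\dots,y_r\}\text{ coincide.} \tag{4}$$

*Proof.* Choose $N$ such that the restrictions $x_i\restriction N$ are distinct and evaluate at $\sigma=x_i\restriction N$. Only $k_{x_i}$ is non-zero there, so the value of the sum is $n_i$, and $n_i=0$ in $\mathbb Z/m$. For (4), move everything to one side and collect terms. The integer coefficients lie in $[-3,3]$ and vanish in $\mathbb Z/m$ with $m\in\{0,7\}$, so they are $0$. That is, each point occurs equally often on both sides. $\square$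

**Lemma 6.** Let $R$ be a coanalytic graph on $2^\omega$ and $E_R=\{k_x-k_y:xRy\}\subset Y$.

(a) $E_R$ is coanalytic, $E_R=-E_R$, and $0\notin E_R$.

(b) For each cardinal $\lambda\geq1$: there is $S\subset Y$ with $|S|=\lambda$ and $s-t\in E_R$ for all distinct $s,t\in S$, if and only if $R$ has a clique of size $\lambda$.

*Proof of (a).* Let $M=(2^\omega)^2\setminus\Delta$, where $\Delta$ is the diagonal, and $\varphi(x,y)=k_x-k_y$.

**Step 1 ($\varphi$ is injective on $M$ and omits $0$).** This lets us recover the edge from its difference. If $k_x-k_y=k_{x'}-k_{y'}$, then $k_x+k_{y'}=k_{x'}+k_y$, so $\{x,y'\}=\{x',y\}$ as multisets by (4). As $x\neq y$, we get $x=x'$ and then $y=y'$. If $k_x-k_y=0$, then $x=y$ by (4), so $0\notin\varphi(M)$.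

**Step 2 (complexity).** The set $M$ is open in a compact metrizable space, hence $\sigma$-compact. So $\varphi(M)$ is $\sigma$-compact, in particular Borel. By injectivity $E_R=\varphi(R)=\varphi(M)\setminus\varphi(M\setminus R)$. Since $M\setminus R$ is analytic, so is $\varphi(M\setminus R)$. Hence $E_R$ is coanalytic. Symmetry of $E_R$ follows from that of $R$.

*Proof of (b).* If $C$ is a clique, then $S=\{k_x:x\in C\}$ has size $|C|$ and all its differences are in $E_R$. Conversely let $S$ be given. If $|S|=1$, any vertex is a clique of size $1$. Assume $|S|\ge2$, and translate $S$ so that $0\in S$.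

**Step 1 (label the elements by edges).** Each $s\in S\setminus\{0\}$ equals $s-0\in E_R$, so $s=k_{a_s}-k_{b_s}$ for a unique pair $(a_s,b_s)$, with $a_sRb_s$. We regard these pairs as points of the grid $2^\omega\times2^\omega$. Distinct $s$ have distinct points.

**Step 2 (two points agree in exactly one coordinate).** Let $s\ne t$ in $S\setminus\{0\}$ have points $(a,b)$ and $(c,d)$. Then $s-t=k_e-k_f$ with $eRf$, so
$$k_a+k_d+k_f=k_b+k_c+k_e,\qquad\text{hence}\qquad\{a,d,f\}=\{b,c,e\}$$
as multisets, by (4). Suppose $a\neq c$. Also $a\ne b$, as $aRb$. So $a=e$, and cancelling gives $\{d,f\}=\{b,c\}$. Since $cRd$, we have $d\ne c$, so $d=b$. Thus the points agree in at least one coordinate; being distinct, they agree in exactly one.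

**Step 3 (all points lie on one line of the grid).** Suppose $(a,b)$ and $(a,b')$, $b\neq b'$, are two of the points. A third point with first coordinate different from $a$ would, by Step 2, have second coordinate equal to both $b$ and $b'$, which is impossible. So all points have first coordinate $a$. Symmetrically, if two points share their second coordinate, all do. If there is only one point, both statements hold trivially. Hence all points share the first coordinate, or all share the second.

**Step 4 (read off a clique).** If all first coordinates equal $a$, put $B=\{b_s:s\in S\setminus\{0\}\}$; then $|B|=|S\setminus\{0\}|$. For distinct $b,b'\in B$,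
$$k_{b'}-k_b=(k_a-k_b)-(k_a-k_{b'})\in E_R,$$
so $b'Rb$ by injectivity of $\varphi$. Also $aRb$ for all $b\in B$, so $a\notin B$. Thus $B\cup\{a\}$ is a clique of size $|S|$. If all second coordinates equal $b$, the same argument works with $k_a-k_{a'}=(k_a-k_b)-(k_{a'}-k_b)\in E_R$, and $\{a_s\}\cup\{b\}$ is a clique of size $|S|$. $\square$

Both cases in Step 4 occur. A clique $\{a,b,c\}$ gives $\{0,k_b-k_a,k_c-k_a\}$, with common second coordinate $a$. The negative of this set has common first coordinate $a$.

## A closed set with a prescribed set of forbidden differences

It remains to find $A$ whose difference set omits exactly a given $E$. To put an element $d$ into $A-A$, one puts two points $p$ and $p+d$ into $A$. The trouble is cross-differences: points used for different $d$ also have differences, and these must avoid $E$.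

The remedy is a second factor. We work in $X\times Y$ and forbid only $\{0\}\times E$. Cross-differences are then harmless as soon as they have non-zero $X$-coordinate. The price is that all $(x,y)$ with $x\ne0$ must be realized as differences. For instance, if $R$ has no edges, its clique number is $1$, and one missing difference $d$ would make $\{0,d\}$ a packing of size $2$.

Here is the mechanism in $\mathbb Z\times\mathbb Z$, without topology. Let $E=\{1,-1\}$ and $D=\mathbb Z^2\setminus(\{0\}\times E)$. Choose $c:\mathbb Z^2\to\mathbb Z$ such that the intervals $[c(a,b)-|a|,\,c(a,b)+|a|]$ are pairwise disjoint, and let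
$$A=\{(c(x,y),0),\ (c(x,y)+x,\,y):(x,y)\in D\}.$$
The two points coming from $(x,y)$ differ by $\pm(x,y)$, and their first coordinates lie in the interval belonging to $(x,y)$. Points coming from different pairs have different first coordinates, so their difference is in $D$. Hence $A-A=D$. A packing is a set with all differences in $\{0\}\times\{\pm1\}$; since three integers cannot be pairwise at distance $1$, $\mathrm{ind}_P(A)=2$.

For $\mathbb Z^\omega$ two problems are new. There are uncountably many pairs $(x,y)$, so one integer cannot label them; we label coordinate by coordinate. And $A$ should be closed although $D$ is only analytic; so we also label a witness $z$ for membership in $D$.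

**Lemma 7.** Let $X=Y=\mathbb Z^\omega$ and let $E\subset Y$ be coanalytic with $E=-E$ and $0\notin E$. There is a non-empty closed $A\subset X\times Y$ with $A-A=D:=(X\times Y)\setminus(\{0\}\times E)$.

*Proof.* The set $D$ is analytic, $0\in D$, $D=-D$, and $D$ contains every $(x,y)$ with $x\ne0$.

**Step 1 (witnesses).** We present $D$ by a closed set. By Fact 1, and since $\omega^\omega$ is closed in $\mathbb Z^\omega$, there is a closed $F\subset X\times Y\times\mathbb Z^\omega$ whose projection to $X\times Y$ is $D$.

**Step 2 (labels).** We need integers that identify triples even after a shift. Enumerate $\mathbb Z^3$ and choose values recursively to obtain $c:\mathbb Z^3\to\mathbb Z$ such that the intervals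
$$I(a,b,e)=[c(a,b,e)-|a|,\ c(a,b,e)+|a|]\cap\mathbb Z\qquad((a,b,e)\in\mathbb Z^3)$$
are pairwise disjoint. (For instance, if the enumeration starts $(0,0,0),(1,0,0),(-2,0,0)$, the values $0,2,6$ give $\{0\},\{1,2,3\},\{4,\dots,8\}$.) For $f=(x,y,z)\in X\times Y\times\mathbb Z^\omega$ define $u=u(f)\in\mathbb Z^\omega$ by $u_n=c(x_n,y_n,z_n)$, and put
$$p(f)=(u,0),\qquad q(f)=(u+x,\,y)=p(f)+(x,y),\qquad A=p(F)\cup q(F).$$
As $D\neq\emptyset$, also $A\ne\emptyset$.

**Step 3 (different parameters have different $X$-coordinates).** This controls cross-differences. Let $f=(x,y,z)\neq f'=(x',y',z')$, with $u=u(f)$, $u'=u(f')$. We claim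
$$\{u,u+x\}\cap\{u',u'+x'\}=\emptyset. \tag{5}$$
Choose $n$ with $(x_n,y_n,z_n)\ne(x'_n,y'_n,z'_n)$. The $n$-th coordinates of $u$ and $u+x$ lie in $I(x_n,y_n,z_n)$, and those of $u'$ and $u'+x'$ in $I(x'_n,y'_n,z'_n)$. These intervals are disjoint.

**Step 4 ($A-A=D$).** Take a difference of a point from $\{p(f),q(f)\}$ and a point from $\{p(f'),q(f')\}$ with $f,f'\in F$. If $f\neq f'$, then by (5) its $X$-coordinate is non-zero, so it lies in $D$. If $f=f'=(x,y,z)$, it is $0$ or $\pm(x,y)$, which lies in $D=-D$. Conversely, if $d\in D$, there is $z$ with $f=(d,z)\in F$, and $d=q(f)-p(f)$.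

**Step 5 ($A$ is closed).** Let $f_i\in F$ and suppose that $p(f_i)$ converges (respectively, that $q(f_i)$ converges). For each $n$ the integers $u(f_i)_n$ (respectively $u(f_i)_n+x(f_i)_n$, where $x(f_i)$ is the $X$-part of $f_i$) are eventually constant in $i$. By disjointness of the intervals, such an integer determines the triple of $n$-th coordinates of $f_i$. So these triples are eventually constant, and $f_i$ converges to some $f$. As $F$ is closed, $f\in F$. The maps $p$ and $q$ are continuous, because $u_n$ depends on $n$-th coordinates only; so the limit is $p(f)$ (respectively $q(f)$). Hence $p(F)$ and $q(F)$ are closed, and so is $A$. $\square$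

**Proposition 8.** For every coanalytic graph $R$ on $2^\omega$ there is a non-empty closed $A\subset\mathbb Z^\omega$ such that for every cardinal $\lambda\ge1$ an $A$-packing of size $\lambda$ exists iff $R$ has a clique of size $\lambda$. In particular $\mathrm{ind}_P(A)$ is the clique number of $R$.

*Proof.* Take $m=0$, $Y=\mathbb Z^{2^{<\omega}}\cong\mathbb Z^\omega$, and apply Lemma 7 to $E=E_R$, which is allowed by Lemma 6(a). Identify $X\times Y$ with $\mathbb Z^\omega$ as a topological group. By (1), $S$ is an $A$-packing iff
$$s-t\in\{0\}\times E_R\quad\text{for all distinct }s,t\in S. \tag{6}$$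
If $S\ne\emptyset$ satisfies (6) and $s_0\in S$, then $S-s_0=\{0\}\times S'$ with $S'\subset Y$, and all differences of distinct elements of $S'$ lie in $E_R$. Conversely, such an $S'$ gives the packing $\{0\}\times S'$. Lemma 6(b) finishes the proof. $\square$

*Proof of Theorem A.* Apply Proposition 8 to the graph of Proposition 4. The resulting closed $A\subset\mathbb Z^\omega$ has a packing of size $\aleph_1$ and none of size $\ge\aleph_2$, so $\mathrm{ind}_P(A)=\aleph_1$. If CH fails, then $\aleph_0<\aleph_1<\mathfrak c$. $\blacksquare$

## The same differences in the compact group $(\mathbb Z/7)^\omega$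

For part (4) of Theorem B the labels of Lemma 7 are not available, since a coordinate in $\mathbb Z/7$ has no room for infinitely many disjoint intervals. Instead we split $D$ according to the first non-zero coordinate of $x$. Where $x\neq0$ no witness is needed, because all such $(x,y)$ lie in $D$. Then both $u$ and $u+x$ have to remember $(x,y)$.

Writing the data into $u$ alone does not suffice, because adding $x$ may scramble it. So we use two kinds of rows: in half of the rows $u$ carries the data in clear text, in the other half $u+x$ does. A finite choice at the first non-zero coordinate tells $u$ and $u+x$ apart.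

**Lemma 9.** Let $X=Y=(\mathbb Z/7)^\omega$ and let $E\subset Y$ be coanalytic with $E=-E$ and $0\notin E$. There is a non-empty $G_\delta$-set $A\subset X\times Y$ with $A-A=D:=(X\times Y)\setminus(\{0\}\times E)$.

*Proof.* In $\mathbb Z/7$ let $Q=\{0,1\}$ and $Q'=\{2,4,6\}$. The differences $q'-q$ are $2,1$ (from $q'=2$), $4,3$ (from $q'=4$) and $6,5$ (from $q'=6$). So every non-zero element of $\mathbb Z/7$ is $q'-q$ for a unique pair $(q',q)\in Q'\times Q$. The sets $Q$ and $Q'$ are disjoint, and the symbols $3,5$ are not in $Q\cup Q'$.

**Step 1 (differences with first non-zero coordinate at $n$).** For $n<\omega$ let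
$$W_n=\{(x,y)\in X\times Y:x_i=0\ (i<n),\ x_n\ne0\},$$
a compact set. For $(x,y)\in W_n$ we define $u=u(x,y)\in X$ so that both $u$ and $s:=u+x$ determine $(x,y)$. Put $u_i=3$ for $i<n$, and let $u_n$ be the unique element of $Q$ with $u_n+x_n\in Q'$. Let
$$v=(x_n,y_0,y_1,y_2,\dots),$$
and index the positions $i>n$ by $\omega\times\{0,1\}\times\omega$ via a fixed bijection, writing $x_{j,\varepsilon,k}$ for the coordinates of $x$ there. Row $(j,0)$ of $u$ is $v_j$ followed by row $(j,0)$ of $x$; row $(j,1)$ of $u$ is chosen so that row $(j,1)$ of $s$ is $v_j$ followed by row $(j,1)$ of $x$: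
$$u_{j,0,0}=v_j,\quad u_{j,0,k+1}=x_{j,0,k},\quad u_{j,1,0}=v_j-x_{j,1,0},\quad u_{j,1,k+1}=x_{j,1,k}-x_{j,1,k+1}.$$
Adding $x$ gives
$$s_{j,0,0}=v_j+x_{j,0,0},\quad s_{j,0,k+1}=x_{j,0,k}+x_{j,0,k+1},\quad s_{j,1,0}=v_j,\quad s_{j,1,k+1}=x_{j,1,k}.$$

*Recovery from $u$.* The rows $(j,0)$ give $v_j$ and all $x_{j,0,k}$. Then $x_{j,1,0}=v_j-u_{j,1,0}$ and $x_{j,1,k+1}=x_{j,1,k}-u_{j,1,k+1}$ give all $x_{j,1,k}$.

*Recovery from $s$.* The rows $(j,1)$ give $v_j$ and all $x_{j,1,k}$. Then $x_{j,0,0}=s_{j,0,0}-v_j$ and $x_{j,0,k+1}=s_{j,0,k+1}-x_{j,0,k}$ give all $x_{j,0,k}$.

In both cases $x_n=v_0$, $y_j=v_{j+1}$, and $x_i=0$ for $i<n$, so $(x,y)$ is determined. Moreover the $n$-th coordinate of $u$ is in $Q$ and that of $u+x$ is in $Q'$. Hence for distinct $(x,y),(x',y')\in W_n$, with corresponding $u,u'$,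
$$\{u,u+x\}\cap\{u',u'+x'\}=\emptyset. \tag{7}$$
Put
$$A_n=\{(u(x,y),0),\ (u(x,y)+x,\,y):(x,y)\in W_n\}.$$
The map $u$ is continuous on $W_n$, so $A_n$ is compact. Since $u_i=(u+x)_i=3$ for $i<n$, it is contained in the clopen set
$$C_n=\{(w,y)\in X\times Y:w_i=3\ (i<n),\ w_n\in Q\cup Q'\}.$$

**Step 2 (differences with $x=0$).** Here witnesses are needed. The set $Y\setminus E$ is analytic and contains $0$. Let $F\subset Y\times\omega^\omega$ be a closed set projecting onto it. Let $h:Y\times\omega^\omega\to X$ be a topological embedding all of whose values have $0$-th coordinate $5$. It exists: embed $\omega^\omega$ in $2^\omega\subset(\mathbb Z/7)^\omega$ by $z\mapsto0^{z_0}1\,0^{z_1}1\cdots$, interleave this sequence with $y$, and put $5$ in front. For $f=(y,z)\in F$ consider $f\mapsto(h(f),0)$ and $f\mapsto(h(f),y)$. Both maps are topological embeddings of the Polish space $F$, because $f$ is recovered continuously from $h(f)$. By Fact 4 their images are $G_\delta$, and so is the union $A_\infty$ of the two images. It lies in the clopen set $C_\infty=\{(w,y):w_0=5\}$.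

**Step 3 ($A=A_\infty\cup\bigcup_nA_n$ is $G_\delta$).** The sets $C_\infty,C_0,C_1,\dots$ have pairwise disjoint projections to $X$. For $l<n$, a point $w$ in the projection of $C_n$ has $w_l=3$, and one in the projection of $C_l$ has $w_l\in Q\cup Q'$. In the projection of $C_\infty$ we have $w_0=5$, while in that of $C_n$ we have $w_0\in Q\cup Q'\cup\{3\}$. Now $\bigcup_nA_n$ is relatively closed in the open set $\bigcup_nC_n$, as its complement there is the open set $\bigcup_n(C_n\setminus A_n)$. So $\bigcup_nA_n$ is $G_\delta$, and $A$ is a union of two $G_\delta$ sets, hence $G_\delta$. Also $A\ne\emptyset$.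

**Step 4 ($A-A=D$).** We check that points from different parameters have different $X$-coordinates. For parameters in different parts this is the disjointness of projections in Step 3; for different elements of one $W_n$ it is (7); for different elements of $F$ it is injectivity of $h$. So differences of such points have non-zero $X$-coordinate and lie in $D$. Points from the same parameter differ by $0$ or $\pm(x,y)$ with $(x,y)\in W_n\subset D$, or by $0$ or $\pm(0,y)$ with $y\notin E=-E$; all of these lie in $D=-D$. Conversely, let $(x,y)\in D$. If $x\neq0$, then $(x,y)\in W_n$ for some $n$, and $(x,y)=(u+x,y)-(u,0)$. If $x=0$, then $y\notin E$, there is $f=(y,z)\in F$, and $(0,y)=(h(f),y)-(h(f),0)$. $\square$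

**Proposition 10.** For every coanalytic graph $R$ on $2^\omega$ there is a non-empty $G_\delta$-set $A'\subset(\mathbb Z/7)^\omega$ such that for every cardinal $\lambda\ge1$ an $A'$-packing of size $\lambda$ exists iff $R$ has a clique of size $\lambda$. In particular $\mathrm{ind}_P(A')$ is the clique number of $R$.

*Proof.* Take $m=7$ and repeat the proof of Proposition 8 with Lemma 9 in place of Lemma 7. Lemma 6 was proved for $m=7$ as well, and $X\times Y\cong(\mathbb Z/7)^\omega$. $\square$

## Packing indices are clique numbers of coanalytic graphs

*Proof of Theorem B.* **(2)⇒(3), (2)⇒(4) and the "moreover" clause.** These are Propositions 8 and 10.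

**(3)⇒(1) and (4)⇒(1).** Closed and $G_\delta$ sets are Borel, hence analytic. Once (1)⇒(2) is proved for analytic sets, this also shows that "analytic" may be replaced by "Borel" in (1).

**(1)⇒(2).** We must transfer the packing graph to $2^\omega$. Let $A\ne\emptyset$ be analytic in a Polish group $G$. Then $AA^{-1}$ is analytic, and the set $\{(x,y):x^{-1}y\in AA^{-1}\}$ is a continuous preimage of it, hence analytic. So the packing graph $R_A$ of (2) is a coanalytic graph on $G$, and its cliques are the $A$-packings. Let $(U_n)$ be a countable base of $G$. The map $\theta:G\to2^\omega$ with $\theta(x)(n)=1$ iff $x\in U_n$ is a Borel injection. By Fact 3 its image is Borel. Put $R=\{(\theta(x),\theta(y)):x\,R_A\,y\}$. By injectivity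
$$R=\big(\theta(G)\times\theta(G)\big)\setminus(\theta\times\theta)\big((G\times G)\setminus R_A\big),$$
a Borel set minus a Borel image of an analytic set, so $R$ is coanalytic. It is a graph on $2^\omega$. Its cliques with at least two elements are exactly the sets $\theta(C)$ with $C$ such a clique of $R_A$, and both graphs have cliques of size $1$. So $R$ and $R_A$ have cliques of the same sizes $\lambda\ge1$, and $\mathrm{ind}_P(A)$ is the clique number of $R$. $\blacksquare$

Recall that $\mathfrak{sq}(\Pi^1_1)$ denotes the smallest cardinal $\kappa$ such that every coanalytic $X\subset2^\omega\times2^\omega$ that contains a square $S\times S$ of size $\ge\kappa$ also contains a square $S\times S$ of size $|S\times S|=\mathfrak c$. It is an uncountable cardinal $\leq\mathfrak c$, strictly smaller than $\mathfrak c$ in some models of ZFC. It is known that $\mathrm{ind}_P(A)\notin[\mathfrak{sq}(\Pi^1_1),\mathfrak c)$ for every Borel subset $A$ of a Polish group.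

**Corollary C (ZFC).** $\mathfrak{sq}(\Pi^1_1)$ is the least cardinal $\kappa$ such that every closed $A\subset\mathbb Z^\omega$ having a packing of size $\ge\kappa$ has a packing of size $\mathfrak c$. If CH fails, then $\mathfrak{sq}(\Pi^1_1)\ge\aleph_2$.

*Proof.* Call the property of $\kappa$ in the definition of $\mathfrak{sq}(\Pi^1_1)$ the *square property*, and the property in the corollary the *packing property*. (For $A=\emptyset$ every subset of $\mathbb Z^\omega$ is a packing, so only non-empty $A$ matter.)

**Step 1 (squares and cliques).** For uncountable $\kappa$ we show that the square property is equivalent to the following *clique property*: every coanalytic graph on $2^\omega$ with a clique of size $\geq\kappa$ has a clique of size $\mathfrak c$. For infinite $S$ we have $|S\times S|=|S|$. Given a coanalytic $X$, let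
$$R_X=\{(x,y):x\neq y;\ (x,x),(y,y),(x,y),(y,x)\in X\}.$$
This is a coanalytic graph, and for $|S|\ge2$ we have $S\times S\subset X$ iff $S$ is a clique of $R_X$. So the clique property implies the square property. Conversely, given a coanalytic graph $R$, the set $X=R\cup\Delta$ is coanalytic and $S\times S\subset X$ iff $S$ is a clique of $R$. So the square property implies the clique property.

**Step 2 (cliques and packings).** The clique property implies the packing property: by the proof of (1)⇒(2) in Theorem B, the packings of a non-empty closed $A\subset\mathbb Z^\omega$ have the same sizes as the cliques of some coanalytic graph on $2^\omega$. The converse implication follows from Proposition 8.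

**Step 3 (countable $\kappa$).** Let $K\subset2^\omega$ be countably infinite. The complete graph on $K$ is countable, hence coanalytic; it has a clique of size $\aleph_0$ and no uncountable one. By Proposition 8 the packing property fails for every $\kappa\le\aleph_0$. As $\mathfrak{sq}(\Pi^1_1)$ is uncountable, and the two properties agree for uncountable $\kappa$, the least cardinals with the two properties coincide.

**Step 4 ($\neg$CH).** If CH fails, the set of Theorem A has a packing of size $\aleph_1$ and none of size $\mathfrak c\ge\aleph_2$. So the packing property fails for $\kappa=\aleph_1$, and $\mathfrak{sq}(\Pi^1_1)\ge\aleph_2$. $\blacksquare$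

## Index $\aleph_2$ below $\mathfrak c=\aleph_3$ under Martin's Axiom

**Theorem D.** If ZFC is consistent, so is ZFC + "$\mathfrak c=\aleph_3$, and there are closed sets $A_1,A_2\subset\mathbb Z^\omega$ with $\mathrm{ind}_P(A_1)=\aleph_1$ and $\mathrm{ind}_P(A_2)=\aleph_2$".

By Proposition 8 we need a coanalytic graph with clique number $\aleph_2$. By Lemma 3 it suffices that each vertex $y$ receives at most $\aleph_1$ arrows, while one point $y$ can receive arrows from any prescribed set of $\aleph_1$ points. In (3) a point $y$ lists its predecessors as a sequence of length $\omega$, which gives only countably many. Now $y$ must code $\aleph_1$ many points in a coanalytic way. Two ingredients make this possible: a coanalytic index set $P$ of size $\aleph_1$, and a coding by which a single point of $2^\omega$ describes an arbitrary function on a set of size $\aleph_1$.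

The facts that we quote are these. *Martin's Axiom* (MA) says that for every c.c.c. partial order and every family of fewer than $\mathfrak c$ dense subsets there is a filter meeting all of them. Starting with $L$, the c.c.c. iteration of Solovay and Tennenbaum gives a model of MA $+\,\mathfrak c=\aleph_3$. The set $2^\omega\cap L$ is $\Sigma^1_2$, that is, the projection of a coanalytic subset of $2^\omega\times2^\omega$ (Gödel, Addison; see Jech, *Set Theory*, Ch. 25). Kondo's uniformization theorem: every coanalytic $B\subset2^\omega\times2^\omega$ contains a coanalytic set which is the graph of a function and has the same projection to the first coordinate as $B$.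

*Proof.* Let $V$ be the model of MA $+\,\mathfrak c=\aleph_3$ obtained from $L$. We work in $V$. The set $A_1$ comes from Theorem A, so only $A_2$ is to be found.

**Step 1 (a coanalytic set $P\subset2^\omega$ with $|P|=\aleph_1$).** This will be the index set. As c.c.c. forcing preserves cardinals, $\omega_1^L=\omega_1$. Since CH holds in $L$, $|2^\omega\cap L|=\aleph_1$ in $V$. Let $B\subset2^\omega\times2^\omega$ be coanalytic with projection $2^\omega\cap L$. By Kondo's theorem $B$ contains a coanalytic graph of a function with domain $2^\omega\cap L$. This graph has size $\aleph_1$. Transfer it to $2^\omega$ by a homeomorphism $2^\omega\times2^\omega\cong2^\omega$ to get $P$. Write $P=\{p_\xi:\xi<\omega_1\}$ without repetitions.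

**Step 2 (small sets have only relatively $F_\sigma$ subsets).** This is where MA enters; the result is in Martin–Solovay, *Internal Cohen extensions* (1970). Let $Z\subset2^\omega$, $|Z|<\mathfrak c$. We show that every subset of $Z$ is relatively $F_\sigma$ in $Z$. Passing to complements, it suffices to show that each $W\subset Z$ is relatively $G_\delta$. For $x\in2^\omega$ let $B_x=\{x\restriction n:n<\omega\}\subset2^{<\omega}$. For $x\neq y$ the set $B_x\cap B_y$ is finite. We look for $d\subset2^{<\omega}$ such that, for $x\in Z$,
$$d\cap B_x\text{ is infinite}\iff x\in W. \tag{8}$$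
This is enough, because $\{x:d\cap B_x\text{ is infinite}\}=\bigcap_N\bigcup_{n\ge N}\{x:x\restriction n\in d\}$ is $G_\delta$.

Let conditions be pairs $(s,H)$ with $s\subset2^{<\omega}$ finite and $H\subset Z\setminus W$ finite. Let $(s',H')\le(s,H)$ if $s\subset s'$, $H\subset H'$, and $(s'\setminus s)\cap B_x=\emptyset$ for all $x\in H$. Two conditions with the same $s$ have the common extension $(s,H\cup H')$, and there are only countably many $s$; so the order is c.c.c. The following sets are dense. For $x\in Z\setminus W$: the set of $(s,H)$ with $x\in H$; extend by adding $x$ to $H$. For $x\in W$ and $n<\omega$: the set of $(s,H)$ with $|s\cap B_x|\ge n$; given $(s,H)$, the set $B_x\setminus\bigcup_{y\in H}B_y$ is infinite since $x\notin H$, and elements of it may be added to $s$. These are fewer than $\mathfrak c$ dense sets. Let $\Gamma$ be a filter meeting all of them, and let $d$ be the union of all $s$ with $(s,H)\in\Gamma$ for some $H$. If $x\in W$, then $|d\cap B_x|\ge n$ for all $n$. If $x\in Z\setminus W$, take $(s,H)\in\Gamma$ with $x\in H$. Any $t\in d\cap B_x$ lies in $s'$ for some $(s',H')\in\Gamma$. A common extension $(s'',H'')$ of the two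 conditions has $t\in s''$ and $(s''\setminus s)\cap B_x=\emptyset$, so $t\in s$. Hence $d\cap B_x\subset s$ is finite, and (8) holds.

**Step 3 (one point codes a function on a small set).** Let $(N_k)_{k<\omega}$ enumerate a clopen base of $2^\omega$. The set $C=\{(r,s):r\notin N_k\text{ whenever }s(k)=1\}$ is closed in $2^\omega\times2^\omega$, and every closed subset of $2^\omega$ has the form $\{r:(r,s)\in C\}$. So
$$U=\{(r,s):(r,(s)_n)\in C\text{ for some }n\}$$
is an $F_\sigma$ set universal for $F_\sigma$ sets: every $F_\sigma$ subset of $2^\omega$ is $\{r:(r,s)\in U\}$ for some $s$. Define the Borel map $\mathrm{Ev}:2^\omega\times2^\omega\to2^\omega$ by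
$$\mathrm{Ev}(r,s)(n)=1\iff(r,(s)_n)\in U.$$
For example, if every $\{r:(r,(s)_n)\in U\}$ is empty, then $\mathrm{Ev}(\cdot,s)$ is constantly the zero sequence. We claim:
$$\text{if }Z\subset2^\omega,\ |Z|<\mathfrak c\text{ and }g:Z\to2^\omega,\text{ then }g=\mathrm{Ev}(\cdot,s)\restriction Z\text{ for some }s. \tag{9}$$
Indeed, by Step 2 for each $n$ there is an $F_\sigma$ set $F_n$ with $\{r\in Z:g(r)(n)=1\}=Z\cap F_n$. Choose $s_n$ with $F_n=\{r:(r,s_n)\in U\}$, and let $s$ be the point with $(s)_n=s_n$ for all $n$.

**Step 4 (the graph).** A point $y$ will code, by $(y)_0$, a map from its predecessors into $P$, and by $(y)_1$, the inverse of this map. Put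
$$x\to y\iff q:=\mathrm{Ev}(x,(y)_0)\in P\ \text{ and }\ \mathrm{Ev}(q,(y)_1)=x,$$
and $xRy$ iff $x\ne y$ and ($x\to y$ or $y\to x$). The first condition is a Borel preimage of the coanalytic set $P$, the second is Borel. So $\to$ is coanalytic, and $R$ is a coanalytic graph on $2^\omega$.

**Step 5 (cliques have size at most $\aleph_2$).** For fixed $y$, each $x\to y$ equals $\mathrm{Ev}(q,(y)_1)$ for some $q\in P$, so there are at most $|P|=\aleph_1$ such $x$. Lemma 3 with $\kappa=\aleph_1$ shows that cliques have size at most $\aleph_2$.

**Step 6 (a clique of size $\aleph_2$).** We imitate $\omega_2$ as we imitated $\omega_1$ before. For $\beta<\omega_2$ fix an injection $e_\beta:\beta\to\omega_1$. By recursion on $\beta<\omega_2$ choose $x_\beta\in2^\omega\setminus\{x_\alpha:\alpha<\beta\}$ such that for all $\alpha<\beta$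
$$\mathrm{Ev}(x_\alpha,(x_\beta)_0)=p_{e_\beta(\alpha)},\qquad\mathrm{Ev}(p_{e_\beta(\alpha)},(x_\beta)_1)=x_\alpha. \tag{10}$$
Since the $x_\alpha$ ($\alpha<\beta$) are distinct, $x_\alpha\mapsto p_{e_\beta(\alpha)}$ is a well-defined function on $\{x_\alpha:\alpha<\beta\}$. Since $e_\beta$ is injective and the $p_\xi$ are distinct, $p_{e_\beta(\alpha)}\mapsto x_\alpha$ is a well-defined function on $\{p_{e_\beta(\alpha)}:\alpha<\beta\}$. Both domains have size at most $\aleph_1<\mathfrak c$, so (9) provides suitable $(x_\beta)_0$ and $(x_\beta)_1$. The coordinate $(x_\beta)_2$ is free, which leaves $\mathfrak c$ candidates, and at most $\aleph_1$ earlier points must be avoided. By (10), $x_\alpha\to x_\beta$ for all $\alpha<\beta$. So $\{x_\beta:\beta<\omega_2\}$ is a clique of size $\aleph_2$.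

**Step 7 (back to the group).** The graph $R$ has clique number $\aleph_2<\aleph_3=\mathfrak c$. Proposition 8 gives a closed set $A_2\subset\mathbb Z^\omega$ with $\mathrm{ind}_P(A_2)=\aleph_2$. $\blacksquare$
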